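\title{Syzygies of unions of two scrolls and pencils on binary curves}

\begin{abstract}
Two rational normal curves of degrees $a$ and $b$ in complementary linear subspaces of $\mathbb P^{a+b+1}$ can be joined by lines along the graphs of two automorphisms $z\mapsto t_1z$ and $z\mapsto t_2z$ of $\mathbb P^1$. The result is a union of two rational normal scrolls, which becomes a K3 carpet when $t_1=t_2$. We determine, in characteristic $0$, which graded Betti numbers of these surfaces vanish: the answer depends only on $a$, $b$ and the multiplicative order of $t_2/t_1$. For $a=b$ the minimal free resolution is pure if and only if $t_2/t_1$ is not a root of unity of order $k$ with $2\le k\le\frac{a+1}2$, which proves a conjecture posed by Eisenbud and Schreyer together with its converse. The proof passes to hyperplane sections, which are two copies of $\mathbb P^1$ glued at $a+b+2$ points, and shows that extra syzygies force such a curve to carry a pencil of low degree.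
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The surfaces}
Let $\mathbb F$ be a field, let $a,b\ge1$ be integers, and let $S=\mathbb F[x_0,\dots,x_a,y_0,\dots,y_b]$ be the homogeneous coordinate ring of $\mathbb P^{a+b+1}$. The complementary subspaces $\{y=0\}\cong\mathbb P^a$ and $\{x=0\}\cong\mathbb P^b$ contain the rational normal curves
\[
\nu_a(u)=(u_0^a:u_0^{a-1}u_1:\dots:u_1^a),\qquad \nu_b(v)=(v_0^b:v_0^{b-1}v_1:\dots:v_1^b).
\]
Let $B=\mathbb F[u_0,u_1,v_0,v_1]$ be the bigraded coordinate ring of $\mathbb P^1\times\mathbb P^1$. For a subscheme $Z\subset\mathbb P^1\times\mathbb P^1$ with bihomogeneous ideal $I_Z$, the \emph{correspondence scroll} $C(Z;a,b)\subset\mathbb P^{a+b+1}$ is the subscheme defined by the kernel of the ring map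
\begin{equation}\label{eq:param}
S\to B/I_Z,\qquad x_i\mapsto u_0^{a-i}u_1^i,\qquad y_j\mapsto v_0^{b-j}v_1^j .
\end{equation}
Geometrically it is the union of the lines joining $\nu_a(u)$ and $\nu_b(v)$ for $(u,v)\in Z$. When $Z$ is the diagonal $u_0v_1=u_1v_0$, it is the rational normal scroll $S(a,b)$, a smooth surface with a $\mathbb P^1$-bundle structure $S(a,b)\to\mathbb P^1$ whose fibers are lines. The graph $u_0v_1=t\,u_1v_0$ with $t\ne0$ gives a scroll that the substitution $y_j\mapsto t^jy_j$ identifies with $S(a,b)$.

We study the next case, a correspondence made of two such graphs. For $e=(e_1,e_2)\in\mathbb F^2$ with $e_2\neq0$ write $z^2-e_1z+e_2=(z-t_1)(z-t_2)$ with $t_1,t_2$ in an algebraic closure of $\mathbb F$; both roots are nonzero. Let $Z_e$ be the curve of bidegree $(2,2)$ defined by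
\[
f=u_0^2v_1^2-e_1\,u_0u_1v_0v_1+e_2\,u_1^2v_0^2=f_1f_2,\qquad f_i=u_0v_1-t_i\,u_1v_0,
\]
and put $X_e(a,b)=C(Z_e;a,b)$, with ideal $I\subset S$. If $t_1\ne t_2$, this is a union of two scrolls isomorphic to $S(a,b)$. If $t_1=t_2=1$, it is a double structure on $S(a,b)$, the K3 carpet (Section~\ref{sec:carpet}). Rescaling $v_1$ and the $y_j$ multiplies $t_1$ and $t_2$ by a common factor, so over the algebraic closure $X_e(a,b)$ depends only on the ratio
\[
q=t_2/t_1 .
\]
Let $k\in\{2,3,\dots\}\cup\{\infty\}$ be the multiplicative order of $q$ if $q\ne1$, and put $k=\infty$ if $q=1$. Exchanging the two roots replaces $q$ by $q^{-1}$ and does not change $k$.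

\subsection{The question and the results}
Let $F_\bullet$ be the minimal graded free resolution of $S/I$ over $S$, and put
\[
K_{i,j}(X_e)=\operatorname{Tor}^S_i(S/I,\mathbb F)_{i+j}.
\]
The dimension of $K_{i,j}$ is the number of generators of $F_i$ of degree $i+j$. The resolution is \emph{pure} if each $F_i$ is generated in a single degree. The following conjecture is posed in \cite{ES}.

\begin{quote}
\emph{Over a field of characteristic $0$, the surface $X_e(a,a)$ has a pure resolution unless $q\neq1$ is an $m$-th root of unity for some $m\le\frac{a+1}2$.}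
\end{quote}

The exceptional condition says exactly that $2\le k\le\frac{a+1}2$. We prove the conjecture and its converse.

\begin{theorem}\label{thm:A}
Let $\operatorname{char}\mathbb F=0$ and $e_2\ne0$. Then $X_e(a,a)$ has a pure resolution if and only if $q$ is not a root of unity of order $k$ with $2\le k\le\frac{a+1}2$. The ``only if'' direction holds over every field.
\end{theorem}

This follows from a statement about all $a$ and $b$.

\begin{theorem}\label{thm:B}
Let $\operatorname{char}\mathbb F=0$, $e_2\neq0$, and $c=\min(a,b,2k-2)$. Then
\[
K_{i,1}(X_e(a,b))\ne0\iff 1\le i\le a+b-1-c,\qquad K_{i,2}(X_e(a,b))\neq0\iff c\le i\le a+b-2 .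
\]
Both implications ``$\Leftarrow$'' hold over every field.
\end{theorem}

\begin{corollary}\label{cor:p}
For each $a\ge1$ there is an integer $M_a\ge1$ such that the equivalence of Theorem~\ref{thm:A} holds over every field of characteristic $p\nmid M_a$.
\end{corollary}

\subsection{Why this answer}
The ring $S/I$ is Gorenstein with $\omega_{S/I}\cong S/I$ (Proposition~\ref{prop:gor}). So a hyperplane section of $X_e(a,b)$ is embedded by its dualizing sheaf, has genus $g=a+b+1$, and has the same Betti numbers as the surface. The question is thus one about syzygies of canonical curves, and there maps to $\mathbb P^1$ produce syzygies. Let $C$ be a smooth non-hyperelliptic curve of genus $g$ with a map of degree $d<g$ to $\mathbb P^1$, given by sections $s_0,s_1$ of a line bundle $L$, and let $\eta_1,\dots,\eta_N$ be a basis of $H^0(\omega_C\otimes L^{-1})$. Riemann--Roch gives $N\ge g-d+1$. The $2\times N$ matrix $(s_i\eta_j)$ of linear forms has rank at most one on the canonical image of $C$, and Lemmas~\ref{lem:EN} and~\ref{lem:strand} below give $K_{i,1}\neq0$ for $1\le i\le g-d$. For smooth complex curves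 of genus $2h+1$ and $i=h$ the converse is a theorem (Theorem~\ref{thm:V}): if $K_{h,1}\neq0$, there is a map of degree at most $h+1$.

For $q\ne1$ the hyperplane section of $X_e(a,b)$ consists of two copies of $\mathbb P^1$, and three maps to $\mathbb P^1$ are visible on it, of degrees $a+2$, $b+2$ and, when $k<\infty$, $2k$ (Section~\ref{sec:idea}). The smallest degree is $d=c+2$, and $g-d=a+b-1-c$ is the bound of Theorem~\ref{thm:B}. For $a=b$ the genus is $2a+1$, purity is equivalent to $K_{a,1}=0$, and the only visible map that can have degree at most $a+1$ is the third one. One therefore guesses that purity fails exactly when $2k\le a+1$.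

The visible maps give the nonvanishing half by explicit matrices (Section~\ref{sec:NV}). The vanishing half needs the converse for a singular curve, to which Theorem~\ref{thm:V} does not apply. Section~\ref{sec:syz} extends it to our curves by smoothing them inside the locus where the syzygies survive; the theorem of Raicu and Sam on K3 carpets \cite{RS} guarantees that this locus leaves the boundary of the moduli space. It then remains to show that no maps of smaller degree exist. For $a=b$ this is an elementary count, done in Section~\ref{sec:idea}; in general we first add nodes to reach a suitable odd genus and then count dimensions (Section~\ref{sec:count}).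

\section{Pencils on binary curves: the main idea}\label{sec:idea}

In this section $\mathbb F=\mathbb C$ and $q\neq1$.

\begin{definition}\label{def:binary}
A \emph{binary curve} of genus $g$ is obtained from two copies $C_1,C_2$ of $\mathbb P^1$ by gluing distinct points $p_1,\dots,p_{g+1}\in C_1$ to distinct points $r_1,\dots,r_{g+1}\in C_2$, each pair $(p_i,r_i)$ becoming an ordinary node. A \emph{pencil} on it is a pair of nonconstant morphisms $\varphi_1\colon C_1\to\mathbb P^1$, $\varphi_2\colon C_2\to\mathbb P^1$. It \emph{matches} at the node $(p_i,r_i)$ if $\varphi_1(p_i)=\varphi_2(r_i)$. Its \emph{total degree} is $d_1+d_2+s$, where $d_i=\deg\varphi_i$ and $s$ is the number of nodes at which it does not match.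
\end{definition}

A pencil with $s=0$ is a morphism from the binary curve to $\mathbb P^1$. An unmatched node costs one degree for the following reason: when maps from smooth curves degenerate, the limit of their graphs is connected over each node, so over an unmatched node it contains a full copy of the target (Proposition~\ref{prop:limit}).

Let $z$ be the affine coordinate on both components. Take $\alpha_1,\dots,\alpha_a,\beta_1,\dots,\beta_b\in\mathbb C^*$ such that
\begin{equation}\label{eq:distinct}
\text{all }\alpha_i,\ \beta_l\text{ are distinct, and all }\alpha_i,\ \beta_l/q\text{ are distinct,}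
\end{equation}
and let $C(\alpha,\beta)$ be the binary curve of genus $a+b+1$ with the $a+b+2$ nodes
\begin{equation}\label{eq:nodes}
(0,0),\qquad(\infty,\infty),\qquad(\alpha_i,\alpha_i),\qquad(\beta_l,\beta_l/q).
\end{equation}
Proposition~\ref{prop:section} shows that $C(\alpha,\beta)$ is a hyperplane section of $X_e(a,b)$. The three visible pencils are the following.
\[
\begin{array}{c|c|c}
(\varphi_1,\varphi_2)&\text{unmatched nodes}&\text{total degree}\\ \hline
(z,\ z)&\text{the }b\text{ nodes }(\beta_l,\beta_l/q)&b+2\\
(z,\ qz)&\text{the }a\text{ nodes }(\alpha_i,\alpha_i)&a+2\\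
(z^k,\ z^k),\ k<\infty&\text{none}&2k
\end{array}
\]

Two elementary facts control all other pencils.

\begin{lemma}\label{lem:elem}
\begin{enumerate}
\item[(a)] Two different maps $\mathbb P^1\to\mathbb P^1$ of degrees $d$ and $d'$ agree at no more than $d+d'$ points.
\item[(b)] If a nonconstant map $\varphi$ satisfies $\varphi(z/q)=\varphi(z)$ identically, then $k<\infty$ and $\varphi=\theta(z^k)$ for a map $\theta$ of degree $m\ge1$; in particular $\deg\varphi=km$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the maps are $(P:Q)$ and $(P':Q')$, they agree at the zeros of the nonzero binary form $PQ'-P'Q$ of degree $d+d'$.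
(b) The powers of $q$ lie in one fiber of $\varphi$, which is finite, so $k<\infty$. The group generated by $z\mapsto qz$ has order $k$ and fixes $\mathbb C(z^k)$, over which $\mathbb C(z)$ has degree $k$; hence its fixed field is $\mathbb C(z^k)$.
\end{proof}

\begin{example}\label{ex:three}
The exceptional condition $2\le k\le\frac{a+1}2$ first occurs for $a=3$ and $k=2$. So let $a=b=3$. The curve $C(\alpha,\beta)$ has genus $7$ and eight nodes, purity is equivalent to $K_{3,1}=0$ (Lemma~\ref{lem:pure}), and Theorem~\ref{thm:A} asserts that this fails only for $q=-1$.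

Let $q=-1$. Then $e_1=0$ and $f=u_0^2v_1^2-\tau u_1^2v_0^2$ with $\tau=t_1^2=t_2^2$. In the matrix
\[
\begin{pmatrix}x_0&x_1&\tau y_0&\tau y_1\\ x_2&x_3&y_2&y_3\end{pmatrix}
\]
the minors $x_0x_3-x_1x_2$ and $\tau(y_0y_3-y_1y_2)$ map to $0$ in $B$, and $x_iy_{j+2}-\tau x_{i+2}y_j$ maps to $u_0^{1-i}u_1^iv_0^{1-j}v_1^j\,f$. So the six minors lie in $I$. They generate an ideal of codimension $3$ with a linear resolution of length $3$, and its last syzygies give $K_{3,1}(X_e)\neq0$ (Section~\ref{sec:NV}). On the scroll $f_i=0$ we have $v_1/v_0=t_iz$ with $z=u_1/u_0$, so the ratio of the second row to the first is $z^2$ in every column and on both scrolls: the matrix is the pencil $(z^2,z^2)$.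

Conversely, suppose $K_{3,1}\neq0$. Theorem~\ref{thm:force} below then gives a pencil with $d_1+d_2+s\le4$. Of the five nodes $(0,0)$, $(\infty,\infty)$, $(\alpha_i,\alpha_i)$ at least $5-s$ are matched, and $5-s>d_1+d_2$, so $\varphi_1=\varphi_2$ by Lemma~\ref{lem:elem}(a). Of the five nodes $(0,0)$, $(\infty,\infty)$, $(\beta_l,\beta_l/q)$ at least $5-s$ are matched, so $\varphi_1(z)=\varphi_2(z/q)$ for the same reason. Thus $\varphi=\varphi_1=\varphi_2$ is invariant under $z\mapsto z/q$ and has degree at most $2$, and Lemma~\ref{lem:elem}(b) forces $k=2$, that is, $q=-1$.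
\end{example}

The count works for every $a$, and it is the source of the bound $\frac{a+1}2$.

\begin{lemma}\label{lem:balanced}
Let $a=b$. If $C(\alpha,\beta)$ has a pencil of total degree at most $a+1$, then $2k\le a+1$.
\end{lemma}

\begin{proof}
Argue as in Example~\ref{ex:three} with two sets of $a+2$ nodes. Since $a+2-s>a+1-s\ge d_1+d_2$, we get $\varphi_1=\varphi_2=\varphi$ and $\varphi(z)=\varphi(z/q)$, and then $2k\le2\deg\varphi\le a+1$.
\end{proof}

\section{The Gorenstein structure and the shape of the resolution}\label{sec:alg}

In this section $\mathbb F$ is arbitrary. We reduce Theorems~\ref{thm:A} and~\ref{thm:B} to one vanishing and one nonvanishing statement.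

\subsection{Koszul cohomology}
For a finitely generated graded $S$-module $M$, the space $K_{i,j}(M)=\operatorname{Tor}_i^S(M,\mathbb F)_{i+j}$ can be computed from the Koszul resolution of $\mathbb F$: it is the homology of
\begin{equation}\label{eq:koszul}
\wedge^{i+1}S_1\otimes M_{j-1}\to\wedge^iS_1\otimes M_j\to\wedge^{i-1}S_1\otimes M_{j+1},
\end{equation}
with differential $\ell_1\wedge\dots\wedge\ell_i\otimes m\mapsto\sum_r(-1)^r\ell_1\wedge\dots\widehat{\ell_r}\dots\wedge\ell_i\otimes\ell_rm$. Its dimension is unchanged by extension of the field. It is also unchanged when $(S,M)$ is replaced by $(S/\ell,M/\ell M)$ for a linear form $\ell$ that is a nonzerodivisor on $M$, because the minimal resolution of $M$ stays exact and minimal modulo $\ell$.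

\begin{lemma}\label{lem:strand}
Let $J\subset S$ be a homogeneous ideal with $J_0=J_1=0$.
\begin{enumerate}
\item[(a)] $K_{0,j}(S/J)=0$ for $j\ne0$, and $K_{i,j}(S/J)=0$ for $i\ge1$, $j\le0$.
\item[(b)] For $i\ge1$, $K_{i,1}(S/J)=\ker\big(\wedge^{i-1}S_1\otimes J_2\to\wedge^{i-2}S_1\otimes S_3\big)$. Hence $K_{i,1}(S/J')\subset K_{i,1}(S/J)$ for every homogeneous ideal $J'\subset J$.
\item[(c)] If $i\ge2$ and $K_{i,1}(S/J)\neq0$, then $K_{i-1,1}(S/J)\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $F_\bullet$ be the minimal resolution and $\mathfrak m$ the irrelevant ideal. (a) We have $F_0=S$, the generators of $F_1$ have degree at least $2$, and by minimality the least degree of a generator rises by at least one at each step. (b) For $i\ge1$ we have $\operatorname{Tor}_i(S/J,\mathbb F)=\operatorname{Tor}_{i-1}(J,\mathbb F)$; in degree $i+1$ the complex \eqref{eq:koszul} for $J$ starts with $\wedge^iS_1\otimes J_1=0$, and $J_3\subset S_3$. (c) A basis element of $F_i$ of degree $i+1$ maps to a nonzero element of $\mathfrak mF_{i-1}$, so $F_{i-1}$ has a generator of degree at most $i$; by (a) its degree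 is exactly $i$.
\end{proof}

\subsection{The coordinate ring is Gorenstein}
Recall that for a graded quotient $A$ of $S$ that is Cohen--Macaulay of codimension $\gamma$, the canonical module is $\omega_A=\operatorname{Ext}_S^\gamma(A,\omega_S)$ with $\omega_S=S(-a-b-2)$, and $\operatorname{Ext}^i_S(A,\omega_S)=0$ for $i\neq\gamma$. The module $\omega_A$ has depth $\dim A$, and $\operatorname{Hom}_A(\omega_A,\omega_A)=A$. The change-of-rings spectral sequence gives
\begin{equation}\label{eq:change}
\operatorname{Ext}_S^\gamma(N,\omega_S)=\operatorname{Hom}_A(N,\omega_A)\qquad\text{for every $A$-module }N .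
\end{equation}

Put $R_a=\bigoplus_m\mathbb F[u_0,u_1]_{am}$ and $M_a=\bigoplus_m\mathbb F[u_0,u_1]_{am-2}$, with the $m$-th summand in degree $m$, and define $R_b,M_b$ in the same way from $v_0,v_1$. The ring $R_a=\bigoplus_mH^0(\mathbb P^1,\mathcal O(am))$ of the rational normal curve is Cohen--Macaulay of dimension $2$ with canonical module $\bigoplus_mH^0(\mathbb P^1,\omega_{\mathbb P^1}(am))=M_a$. The image of $S$ in $B$ is
\[
A=R_a\otimes R_b=\bigoplus_{m,n}B_{(am,bn)},
\]
with $B_{(am,bn)}$ in degree $m+n$. Tensoring the resolutions of $R_a$ and $R_b$ over $\mathbb F$ shows that $A$ is Cohen--Macaulay of dimension $4$ with $\omega_A=M_a\otimes M_b=\bigoplus B_{(am-2,bn-2)}$. The bidegree $(2,2)$ of $f$ is exactly the shift that turns $\omega_A$ into an ideal of $A$: we have $fB\cap A=f\cdot\omega_A$, and since $B$ is a domain there is an exact sequence of graded $S$-modules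
\begin{equation}\label{eq:seq}
0\to\omega_A\xrightarrow{\ f\ }A\to S/I\to0 .
\end{equation}

\begin{proposition}\label{prop:gor}
The ring $S/I$ is Cohen--Macaulay of dimension $3$ with $\omega_{S/I}\cong S/I$, and $I_0=I_1=0$. Consequently:
\begin{enumerate}
\item[(a)] $I$ is saturated, $\omega_{X_e}\cong\mathcal O_{X_e}$ and $H^1(\mathcal O_{X_e})=0$;
\item[(b)] for all $i,j$,
\begin{equation}\label{eq:dual}
\dim K_{i,j}(X_e)=\dim K_{a+b-1-i,\,3-j}(X_e);
\end{equation}
\item[(c)] apart from $K_{0,0}$ and $K_{a+b-1,3}$, which have dimension $1$, only $K_{i,1}$ and $K_{i,2}$ with $1\le i\le a+b-2$ can be nonzero.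
\end{enumerate}
\end{proposition}

\begin{proof}
The module $\omega_A$ vanishes in degrees $0$ and $1$, because $B_{(am-2,bn-2)}=0$ if $m=0$ or $n=0$; also $S_0=A_0$ and $S_1=A_1$. So $I_0=I_1=0$. As $A$ is a domain of dimension $4$ and $f\omega_A\neq0$, we have $\dim S/I\le3$. In \eqref{eq:seq} the first two modules have depth $4$, so the depth lemma gives $\operatorname{depth}S/I\ge3$. Thus $S/I$ is Cohen--Macaulay of dimension $3$ and codimension $a+b-1$.

Apply $\operatorname{Ext}_S^\bullet(-,\omega_S)$ to \eqref{eq:seq}, with $\gamma=a+b-2$ the codimension of $A$. Since $\operatorname{Ext}^\gamma_S(S/I,\omega_S)=0$ and $\operatorname{Ext}_S^{\gamma+1}(A,\omega_S)=0$, formula \eqref{eq:change} gives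
\[
0\to\operatorname{Hom}_A(A,\omega_A)\to\operatorname{Hom}_A(\omega_A,\omega_A)\to\omega_{S/I}\to0 .
\]
The first term is $\omega_A$, the second is $A$, and the map sends $\eta\in\omega_A$ to the endomorphism $w\mapsto(fw)\eta=(f\eta)w$, the products being taken in $B$. So the map is multiplication by $f$ again, and its cokernel is $S/I$, with no shift in the grading.

(a) Depth $3$ means $H^i_{\mathfrak m}(S/I)=0$ for $i\le2$, which gives saturation and $H^1(\mathcal O_{X_e})=0$; the sheaf of $\omega_{S/I}$ is $\omega_{X_e}$. (b) The resolution $F_\bullet$ has length $a+b-1$, and $\operatorname{Hom}_S(F_\bullet,\omega_S)$ is the minimal resolution of $\omega_{S/I}\cong S/I$. A summand $S(-i-j)$ of $F_i$ becomes a summand $S(i+j-a-b-2)$ in homological degree $i'=a+b-1-i$, and $a+b+2-i-j=i'+(3-j)$. (c) Combine Lemma~\ref{lem:strand}(a) with \eqref{eq:dual}.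
\end{proof}

\begin{example}\label{ex:small}
For $a=b=1$ we have $S=A=B$, and $X_e(1,1)\subset\mathbb P^3$ is the quartic surface $f=0$. For $a=b=2$ we have $A=S/(x_0x_2-x_1^2,\ y_0y_2-y_1^2)$ and $\omega_A\cong A(-2)$, so $f\omega_A=fA$; since $f$ is the image of $x_0y_2-e_1x_1y_1+e_2x_2y_0$, the surface $X_e(2,2)\subset\mathbb P^5$ is a complete intersection of three quadrics. In both cases the resolution is a Koszul complex and is pure for every $e$, in agreement with Theorem~\ref{thm:A}.
\end{example}

We will twice let $e$ vary, once over $\mathbb C$ and once over $\mathbb Z$.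

\begin{lemma}\label{lem:closed}
Let $\Lambda=\mathbb Z[e_1,e_2,e_2^{-1}]$ and $i\ge1$. The points of $\operatorname{Spec}\Lambda$ at which $K_{i,1}(X_e(a,b))$, formed over the residue field, is nonzero form a closed set. In particular $\{e:K_{i,1}(X_e(a,b))\neq0\}$ is Zariski closed in $\mathbb C\times\mathbb C^*$.
\end{lemma}

\begin{proof}
Form $S_2$, $A_2$ and $(\omega_A)_2$ over $\Lambda$, as free modules on the monomials. Multiplication by $f$ from $(\omega_A)_2$ to $A_2$ is injective over every residue field, so its cokernel is locally free. The surjection of $S_2$ onto this cokernel has a locally free kernel $\mathcal I_2$ whose fiber at each point is the degree-$2$ part of the ideal of $X_e$. By Lemma~\ref{lem:strand}(b), $K_{i,1}$ is the kernel on fibers of a map of vector bundles $\wedge^{i-1}S_1\otimes\mathcal I_2\to\wedge^{i-2}S_1\otimes S_3$, and the locus where such a map is not injective on fibers is closed.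
\end{proof}

\subsection{Reduction to two statements}

\begin{lemma}\label{lem:pure}
Let $a\ge2$. The resolution of $X_e(a,a)$ is pure if and only if $K_{a,1}=0$.
\end{lemma}

\begin{proof}
Here \eqref{eq:dual} reads $\dim K_{i,2}=\dim K_{2a-1-i,1}$. If $K_{a,1}=0$, then $K_{i,1}=0$ for $i\ge a$ by Lemma~\ref{lem:strand}(c), hence $K_{i,2}=0$ for $i\le a-1$. So $F_i$ is generated in degree $i+1$ for $1\le i\le a-1$ and in degree $i+2$ for $a\le i\le2a-2$, and the resolution is pure by Proposition~\ref{prop:gor}(c). If $K_{a,1}\ne0$, then $K_{a-1,1}\neq0$ by Lemma~\ref{lem:strand}(c) and $K_{a-1,2}\ne0$ by duality, so $F_{a-1}$ has generators in two degrees.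
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
For $a=1$ the resolution is pure (Example~\ref{ex:small}) and no $k$ satisfies $2\le k\le1$. For $a=b\ge2$, Theorem~\ref{thm:B} gives
\[
K_{a,1}\neq0\iff a\le2a-1-c\iff c\le a-1\iff2k-2\le a-1\iff k\le\tfrac{a+1}2,
\]
and the first ``$\Leftarrow$'' holds over every field. Now apply Lemma~\ref{lem:pure}.
\end{proof}

From now on put
\[
h=a+b-c .
\]
By \eqref{eq:dual}, $K_{i,2}\neq0$ if and only if $K_{a+b-1-i,1}\ne0$, and $1\le a+b-1-i\le a+b-1-c$ is equivalent to $c\le i\le a+b-2$. So the second equivalence of Theorem~\ref{thm:B} follows from the first. Since $K_{0,1}=0$, Lemma~\ref{lem:strand}(c) reduces the first to: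
\begin{itemize}
\item[(NV)] $K_{h-1,1}(X_e(a,b))\neq0$ if $h\ge2$, over every field;
\item[(V)] $K_{h,1}(X_e(a,b))=0$ in characteristic $0$.
\end{itemize}
For (V) we may take $\mathbb F=\mathbb C$. Indeed, $I$ is the kernel of a linear map in each degree, so it is obtained by field extension from the ideal over $\mathbb Q(e_1,e_2)$; this field embeds in $\mathbb C$, and neither the Betti numbers nor $k$ change.

\section{Determinantal varieties containing the surface}\label{sec:NV}

We prove (NV) over an arbitrary field, which we may take algebraically closed. Recall the theorem of Eagon and Northcott: if $J$ is the ideal of $2\times2$ minors of a $2\times N$ matrix of linear forms, then $\operatorname{codim}J\le N-1$, and in case of equality the minimal resolution of $S/J$ has $i$-th term $S(-i-1)^{i\binom N{i+1}}$ for $1\le i\le N-1$.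

\begin{lemma}\label{lem:EN}
Let $(\ell_{1j},\ell_{2j})$, $1\le j\le N$, be the columns of a matrix of linear forms, $N\ge2$, such that for every $(\lambda:\mu)\in\mathbb P^1$ the $N$ forms $\lambda\ell_{1j}+\mu\ell_{2j}$ are linearly independent. If $J$ is the ideal of $2\times2$ minors, then $K_{N-1,1}(S/J)\neq0$.
\end{lemma}

\begin{proof}
The matrix has rank at most one at a point exactly when some combination $\lambda(\text{row }1)+\mu(\text{row }2)$ vanishes there. So the zero set of $J$ is a union, over $(\lambda:\mu)\in\mathbb P^1$, of linear spaces of codimension $N$, and its codimension is at least $N-1$. The last term of the Eagon--Northcott resolution is $S(-N)^{N-1}\neq0$.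
\end{proof}

By Lemma~\ref{lem:strand}(b) it suffices to find such a matrix with $N=h$ columns whose minors lie in $I$. Each of the three pencils of Section~\ref{sec:idea} suggests one, with the pencil as the ratio of the rows up to a constant.

\emph{The case $c=\min(a,b)$.} Suppose $c=a\le b$, so $h=b\ge2$. Take the $b$ columns $(y_j,y_{j+1})$, $0\le j\le b-1$. Their minors map to $0$ in $B$. The forms $\lambda y_j+\mu y_{j+1}$ are independent: for $\mu\neq0$ their variables of highest index are distinct, and for $\mu=0$ they are multiples of distinct variables. If $c=b<a$, use the columns $(x_i,x_{i+1})$.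

\emph{The case $c=2k-2<\min(a,b)$.} Now $2\le k\le2k-2<\min(a,b)$. Let $\tau=t_1^k=t_2^k$ and take the columns
\[
\binom{x_i}{x_{i+k}}\quad(0\le i\le a-k),\qquad\binom{\tau y_j}{y_{j+k}}\quad(0\le j\le b-k).
\]
Their number is $a+b+2-2k=h$. A minor of two $x$-columns or of two $y$-columns maps to $0$, and a mixed minor satisfies
\[
x_iy_{j+k}-\tau x_{i+k}y_j\ \mapsto\ u_0^{a-i-k}u_1^iv_0^{b-j-k}v_1^j\,\big(u_0^kv_1^k-\tau u_1^kv_0^k\big).
\]
Since $q$ has exact order $k$, the elements $t_1q^r$, $0\le r\le k-1$, are the $k$ distinct $k$-th roots of $\tau$, so $u_0^kv_1^k-\tau u_1^kv_0^k=\prod_r(u_0v_1-t_1q^ru_1v_0)$. The factors with $r=0$ and $r=1$ are $f_1$ and $f_2$, so all minors lie in $I$. The forms $\lambda x_i+\mu x_{i+k}$ and $\lambda\tau y_j+\mu y_{j+k}$ are independent by the same argument as before; for $\mu=0$ it uses $\tau\neq0$, that is, $e_2\ne0$. This proves (NV).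

\section{The K3 carpet}\label{sec:carpet}

We prove (V) for $q=1$. Let $\operatorname{char}\mathbb F=0$, let $\mathbb P=\mathbb P^{a+b+1}$, and let $\Sigma=S(a,b)\subset\mathbb P$ with ideal sheaf $\mathcal I_\Sigma$ and ruling $\pi\colon\Sigma\to\mathbb P^1$. A \emph{double structure} on $\Sigma$ is a closed subscheme $X\subset\mathbb P$ with $\mathcal I_\Sigma^2\subset\mathcal I_X\subset\mathcal I_\Sigma$ such that $\mathcal L=\mathcal I_\Sigma/\mathcal I_X$ is an invertible $\mathcal O_\Sigma$-module. The \emph{K3 carpet} $X(a,b)$ is the double structure on $\Sigma$ in $\mathbb P$ with $\omega_X\cong\mathcal O_X$ and $H^1(\mathcal O_X)=0$. The next two statements show that there is exactly one and that it is $X_{(2,1)}(a,b)$. Both use the sheaf version of \eqref{eq:change}: if $\Sigma\subset X\subset\mathbb P$ and $X$ is Cohen--Macaulay of pure dimension $2$, then $\omega_\Sigma=\mathcal Hom_{\mathcal O_X}(\mathcal O_\Sigma,\omega_X)$.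

\begin{lemma}\label{lem:unique}
There is at most one double structure $X\subset\mathbb P$ on $\Sigma$ with $\omega_X\cong\mathcal O_X$.
\end{lemma}

\begin{proof}
Such an $X$ is Cohen--Macaulay, since $\mathcal O_X$ is an extension of $\mathcal O_\Sigma$ by $\mathcal L$. So $\omega_\Sigma=\mathcal Hom_{\mathcal O_X}(\mathcal O_\Sigma,\mathcal O_X)$ is the annihilator of the ideal $\mathcal L$ in $\mathcal O_X$. As $\mathcal O_X$ acts on $\mathcal L$ through $\mathcal O_\Sigma$ and $\mathcal L$ is invertible on $\Sigma$, this annihilator is $\mathcal L$ itself. Thus $\mathcal I_X/\mathcal I_\Sigma^2$ is the kernel of a nonzero map $\mathcal C\to\omega_\Sigma$, where $\mathcal C=\mathcal I_\Sigma/\mathcal I_\Sigma^2$ is the conormal bundle, and it suffices to show that $\operatorname{Hom}(\mathcal C,\omega_\Sigma)=H^2(\mathcal C)^\vee$ has dimension $1$.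

The sheaf $\mathcal O_\Sigma(-1)$ has degree $-1$ on the fibers of $\pi$, so all its cohomology vanishes; also $H^1(\mathcal O_\Sigma)=0$. The Euler sequence $0\to\Omega_{\mathbb P}|_\Sigma\to\mathcal O_\Sigma(-1)^{a+b+2}\to\mathcal O_\Sigma\to0$ gives $H^1(\Omega_{\mathbb P}|_\Sigma)\cong H^0(\mathcal O_\Sigma)=\mathbb F$ and $H^2(\Omega_{\mathbb P}|_\Sigma)=0$. In $0\to\pi^*\omega_{\mathbb P^1}\to\Omega_\Sigma\to\omega_{\Sigma/\mathbb P^1}\to0$ both outer terms have $h^0=h^2=0$ and $h^1=1$, because $R\pi_*\mathcal O_\Sigma=\mathcal O_{\mathbb P^1}$, $\pi_*\omega_{\Sigma/\mathbb P^1}=0$ and $R^1\pi_*\omega_{\Sigma/\mathbb P^1}=\mathcal O_{\mathbb P^1}$; so $h^1(\Omega_\Sigma)=2$. The conormal sequence now gives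
\[
H^1(\Omega_{\mathbb P}|_\Sigma)\to H^1(\Omega_\Sigma)\to H^2(\mathcal C)\to0,
\]
and it remains to see that the first map is nonzero. Let $L$ be a line of the ruling. The composite of the first map with the restriction $H^1(\Omega_\Sigma)\to H^1(\Omega_L)$ factors as $H^1(\Omega_{\mathbb P}|_\Sigma)\to H^1(\Omega_{\mathbb P}|_L)\to H^1(\Omega_L)$. The first arrow is an isomorphism by the Euler sequences on $\Sigma$ and $L$, and the second is one because the conormal bundle of $L$ in $\mathbb P$ is a sum of copies of $\mathcal O_L(-1)$.
\end{proof}

\begin{proposition}\label{prop:carpet}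
If $q=1$, then $X_e(a,b)$ is projectively equivalent to $X_{(2,1)}(a,b)$, and $X_{(2,1)}(a,b)$ is the K3 carpet $X(a,b)$.
\end{proposition}

\begin{proof}
If $q=1$, then $t_1=t_2=e_1/2\in\mathbb F^*$, and rescaling $v_1$ and the $y_j$ reduces to $t_1=t_2=1$, that is, $e=(2,1)$ and $f=f_1^2$ with $f_1=u_0v_1-u_1v_0$. Let $X=X_{(2,1)}(a,b)$, and let $\mathfrak p\supset I$ be the kernel of $S\to B/(f_1)$, the ideal of $\Sigma$. The image of $\mathfrak p^2$ lies in $f_1^2B$, so $\mathfrak p^2\subset I$ and $\mathfrak p\subset(I:\mathfrak p)$. Conversely, let $G\in(I:\mathfrak p)$ have image $\bar G\in A$. The element $f_1u_0^{a-1}v_0^{b-1}\in B_{(a,b)}$ lies in the image of $\mathfrak p$, so $f_1^2$ divides $\bar Gf_1u_0^{a-1}v_0^{b-1}$; since $f_1$ is prime, it divides $\bar G$, and $G\in\mathfrak p$. Hence $\mathfrak p/I=(I:\mathfrak p)/I=\operatorname{Hom}_{S/I}(S/\mathfrak p,S/I)$. Passing to sheaves and using $\mathcal O_X\cong\omega_X$, we get $\mathcal I_\Sigma/\mathcal I_X\cong\omega_\Sigma$, which is invertible. So $X$ is a double structure on $\Sigma$ in $\mathbb P$, it has $\omega_X\cong\mathcal O_X$ and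 $H^1(\mathcal O_X)=0$ by Proposition~\ref{prop:gor}(a), and Lemma~\ref{lem:unique} identifies it with the carpet.
\end{proof}

\begin{theorem}[Raicu--Sam \cite{RS}]\label{thm:RS}
In characteristic $0$, $K_{i,2}(X(a,b))=0$ for $i<\min(a,b)$.
\end{theorem}

For $q=1$ we have $c=\min(a,b)$, and \eqref{eq:dual} gives $\dim K_{h,1}=\dim K_{c-1,2}=0$. This is (V) for $q=1$. In Sections~\ref{sec:section}--\ref{sec:count} we take $\mathbb F=\mathbb C$ and $q\ne1$.

\section{Hyperplane sections}\label{sec:section}

A \emph{stable curve} of genus $g\ge2$ is a connected projective curve $C$ with only nodes as singularities, $h^1(\mathcal O_C)=g$, and ample dualizing sheaf $\omega_C$. Sections of $\omega_C$ are meromorphic differentials on the normalization with at most simple poles at the preimages of the nodes and opposite residues at the two preimages of each node. A node is \emph{separating} if normalizing $C$ at it disconnects $C$. On a binary curve of genus $g\ge2$ the sheaf $\omega_C$ has degree $-2+(g+1)>0$ on each component, so the curve is stable, and none of its nodes is separating.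

For a stable curve $C$ with $V=H^0(\omega_C)$, let $K_{i,j}(C)$ be the homology of
\[
\wedge^{i+1}V\otimes H^0(\omega_C^{j-1})\to\wedge^iV\otimes H^0(\omega_C^j)\to\wedge^{i-1}V\otimes H^0(\omega_C^{j+1}),
\]
the Koszul cohomology \eqref{eq:koszul} of $\bigoplus_mH^0(\omega_C^m)$ over $\operatorname{Sym}V$. Since $\wedge^{i+1}V\to\wedge^iV\otimes V$ is injective,
\begin{equation}\label{eq:K1}
K_{i,1}(C)=\ker\big((\wedge^iV\otimes V)/\wedge^{i+1}V\to\wedge^{i-1}V\otimes H^0(\omega_C^2)\big).
\end{equation}

\begin{proposition}\label{prop:section}
Let $\alpha,\beta$ satisfy \eqref{eq:distinct}. Write $\lambda(z)=\prod_i(z-\alpha_i)=\sum\lambda_iz^i$ and $\mu(w)=\prod_l(w-t_1\beta_l)=\sum\mu_jw^j$, and let $\ell=\sum\lambda_ix_i+\sum\mu_jy_j$. Then $C=X_e(a,b)\cap\{\ell=0\}$ is the binary curve $C(\alpha,\beta)$, we have $S/(I,\ell)=\bigoplus_mH^0(\omega_C^m)$, and $K_{i,j}(C)\cong K_{i,j}(X_e(a,b))$ for all $i,j$.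
\end{proposition}

\begin{proof}
\emph{The ring.} The forms $f_1,f_2$ are prime because $t_i\neq0$, and they are not proportional because $t_1\ne t_2$. So $(f)=(f_1)\cap(f_2)$ and $I=\mathfrak p_1\cap\mathfrak p_2$, where $\mathfrak p_i=\ker(S\to B/(f_i))$ is the prime ideal of the smooth scroll $X_i$ swept out by the lines joining $\nu_a(u)$ and $\nu_b(u_0:t_iu_1)$. A linear form in $\mathfrak p_i$ maps to an element of $B_{(a,0)}\oplus B_{(0,b)}$ divisible by $f_i$, hence to zero, so $\mathfrak p_i$ contains no linear form and $\ell$ is a nonzerodivisor on $S/I$. Therefore $S_C=S/(I,\ell)$ is Cohen--Macaulay of dimension $2$ with $\omega_{S_C}=(\omega_{S/I}/\ell\,\omega_{S/I})(1)=S_C(1)$. Depth $2$ gives $S_C=\bigoplus_mH^0(\mathcal O_C(m))$, and $\omega_C=\mathcal O_C(1)$. In particular $h^0(\mathcal O_C)=1$, $h^1(\mathcal O_C)=h^0(\omega_C)=a+b+1$, and the Koszul cohomology of $S_C$ over $S/\ell=\operatorname{Sym}H^0(\omega_C)$ is that of $S/I$.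

\emph{The components.} Let $z=u_1/u_0$ be the coordinate on the base of the ruling of $X_i$; the coordinate $w=v_1/v_0$ equals $t_iz$. On the line over $z$, spanned by a point of $\nu_a$ and a point of $\nu_b$ with coefficients $\sigma,\rho$, the form $\ell$ restricts to $\sigma\lambda(z)+\rho\mu(t_iz)$, with $\lambda$ and $\mu$ read as binary forms of degrees $a$ and $b$. The zeros of $\lambda(z)$ are the $\alpha_i$, and the zeros of $\mu(t_iz)$ are the $\beta_l$ for $i=1$ and the $\beta_l/q$ for $i=2$. By \eqref{eq:distinct} there is no common zero, so $C_i=X_i\cap\{\ell=0\}$ meets each line of the ruling in one reduced point. It is a section of the ruling, isomorphic to $\mathbb P^1$ via $z$.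

\emph{The intersection points.} Both scrolls contain the curves $\nu_a$ and $\nu_b$, which are their intersections with $\{y=0\}$ and $\{x=0\}$. A point of $X_1\cap X_2$ with $x\neq0$ and $y\ne0$ determines $u$ and $v$, and $u_0v_1=t_1u_1v_0=t_2u_1v_0$ forces $u_1v_0=u_0v_1=0$, that is, $z=w=0$ or $z=w=\infty$. So $X_1\cap X_2$ is, as a set, the union of $\nu_a$, $\nu_b$ and the two common lines over $0$ and $\infty$. The hyperplane meets each of these lines in one point, with coordinate $0$, respectively $\infty$, on both $C_i$. It meets $\nu_a$ at $z=\alpha_i$, and it meets $\nu_b$ at $w=t_1\beta_l$, where $z=\beta_l$ on $C_1$ and $z=t_1\beta_l/t_2=\beta_l/q$ on $C_2$. Thus $C_1\cap C_2$ consists of the $a+b+2$ points \eqref{eq:nodes}.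

\emph{The points are nodes.} Away from these points $C$ coincides with $C_1$ or $C_2$. So $C$ is generically reduced and Cohen--Macaulay, hence reduced, and $C=C_1\cup C_2$. In the sequence $0\to\mathcal O_C\to\mathcal O_{C_1}\oplus\mathcal O_{C_2}\to\mathcal O_{C_1\cap C_2}\to0$, Euler characteristics give $1-(a+b+1)=2-\operatorname{length}\mathcal O_{C_1\cap C_2}$, so the length is $a+b+2$, and it is $1$ at each point $x$. Then $\mathcal O_{C,x}=\mathcal O_{C_1,x}\times_{\mathbb C}\mathcal O_{C_2,x}$, whose completion is $\mathbb C[[\xi,\zeta]]/(\xi\zeta)$.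
\end{proof}

Both $e_2\neq0$ and $q\ne1$ are needed here: for $e_2=0$ the form $f$ has the factors $u_0$ and $v_1$, and for $q=1$ the hyperplane sections are not reduced.

\section{Syzygies force pencils}\label{sec:syz}

Fix an integer $h\ge2$ and put $g=2h+1$. We use two published inputs besides Theorem~\ref{thm:RS}.

\begin{theorem}[Voisin \cite{Vo} together with Hirschowitz--Ramanan \cite{HR}]\label{thm:V}
Let $C$ be a smooth projective complex curve of genus $2h+1$, $h\ge2$, with $K_{h,1}(C)\neq0$. Then $C$ has a nonconstant map to $\mathbb P^1$ of degree at most $h+1$.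
\end{theorem}

\begin{theorem}[Deligne--Mumford, Knudsen]\label{thm:DM}
The moduli stack $\overline{\mathcal M}_g$ of stable curves is a smooth irreducible Deligne--Mumford stack of dimension $3g-3$. Its boundary, the locus of singular curves, is a divisor with irreducible components $\Delta_i$, $0\le i\le g/2$. Every curve in $\Delta_i$ with $i\ge1$ has a separating node. Every stable curve with a non-separating node lies in $\Delta_0$.
\end{theorem}

In particular every stable curve is a fiber of a family $\pi\colon\mathcal C\to W$ over a smooth irreducible variety $W$ that is \'etale over $\overline{\mathcal M}_g$. For a stable curve $h^0(\omega)=g$, and for $m\ge2$ we have $H^1(\omega^m)=0$ and $h^0(\omega^m)=(2m-1)(g-1)$. So in a family of stable curves over a reduced base the sheaves $\pi_*\omega^m$, $m\ge1$, are vector bundles whose fibers are the spaces $H^0(\omega^m)$. By \eqref{eq:K1}, $K_{h,1}$ is the kernel on fibers of a map of vector bundles, and so the locus $\{K_{h,1}\neq0\}$ is closed in $\overline{\mathcal M}_g$.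

\subsection{The locus of extra syzygies is a divisor}
We want to deform a binary curve with $K_{h,1}\ne0$ to a smooth curve with $K_{h,1}\ne0$. A closed locus through a boundary point may well lie in the boundary. A locus of pure codimension one can do so only by containing a whole component $\Delta_i$, and that can be excluded by one example. So we want to write $\{K_{h,1}\neq0\}$ as the zero locus of a determinant. For this we shrink the target in \eqref{eq:K1} to the space of Koszul cycles, which must form a vector bundle; the following condition ensures this.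
\begin{equation}\label{eq:tail}
\begin{array}{c}
\wedge^{h-1}V\otimes H^0(\omega^2)\to\wedge^{h-2}V\otimes H^0(\omega^3)\to\dots\to H^0(\omega^{h+1})\to0\\[2pt]
\text{is exact except at the left end.}
\end{array}
\end{equation}
Equivalently, $K_{h+1-j,j}=0$ for $3\le j\le h+1$.

\begin{lemma}\label{lem:tail}
\begin{enumerate}
\item[(a)] The curves of Proposition~\ref{prop:section} on $X_e(a',b')$ with $a'+b'=2h$ satisfy \eqref{eq:tail}.
\item[(b)] In a family of stable curves of genus $2h+1$ over a reduced base, \eqref{eq:tail} is an open condition. Where it holds, put $E=\pi_*\omega$ and $\mathcal N=\ker(\wedge^{h-1}E\otimes\pi_*\omega^2\to\wedge^{h-2}E\otimes\pi_*\omega^3)$. Then $\mathcal N$ is a vector bundle whose fibers are the kernels on fibers, and the Koszul differential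
\[
\psi\colon(\wedge^hE\otimes E)/\wedge^{h+1}E\to\mathcal N
\]
is a map of vector bundles of equal rank with $\ker\psi_w=K_{h,1}(\mathcal C_w)$ at each point $w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Propositions~\ref{prop:gor}(c) and~\ref{prop:section}, $K_{i,j}$ with $j\ge3$ vanishes unless $(i,j)=(2h-1,3)$, and \eqref{eq:tail} involves only $i\le h-2$.

(b) A map of vector bundles that is surjective on the fiber at a point is surjective near that point, and there its kernel is a vector bundle whose fibers are the kernels on fibers. Apply this to the last map of the complex. Exactness at the next place is surjectivity of a bundle map onto that kernel, so the argument repeats, and we continue to the left until we reach $\mathcal N$. The rank of $\mathcal N$ is the alternating sum $\sum_{j=2}^{h+1}(-1)^j\binom g{h+1-j}(2j-1)(g-1)$, so the ranks of the source and target of $\psi$ depend only on $h$. At each point $\ker\psi_w=K_{h,1}$ and $\operatorname{coker}\psi_w=K_{h-1,2}$, so the difference of the ranks is $\dim K_{h,1}-\dim K_{h-1,2}$ for any single curve satisfying \eqref{eq:tail}. For a section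 of $X_e(h,h)$ this difference is $0$ by \eqref{eq:dual}.
\end{proof}

Let $R=\mathbb C[[\epsilon]]$ and $L=\mathbb C((\epsilon))$.

\begin{proposition}\label{prop:smooth}
Let $C$ be a binary curve of genus $2h+1$ satisfying \eqref{eq:tail} with $K_{h,1}(C)\neq0$. Then there is a flat proper family $\mathcal C\to\operatorname{Spec}R$ with special fiber $C$ whose generic fiber is smooth, geometrically connected, and has a nonconstant morphism to $\mathbb P^1_L$ of degree at most $h+1$.
\end{proposition}

\begin{proof}
Let $W\to\overline{\mathcal M}_g$ be \'etale, with $W$ a smooth irreducible variety and $w_0\in W$ mapping to $[C]$. After shrinking $W$, condition \eqref{eq:tail} holds on $W$. Let $\Delta_W$ be the preimage of the boundary; it has pure codimension $1$. By Lemma~\ref{lem:tail}, $D=\{\det\psi=0\}$ is the locus $K_{h,1}\neq0$ in $W$. It contains $w_0$, and either $D=W$ or $D$ has pure codimension $1$. Let $D'$ be an irreducible component of $D$ through $w_0$.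

\emph{$D'$ is not contained in $\Delta_W$.} Suppose it is. Then $D\ne W$ and $\dim D'=3g-4$. The image of $D'$ in $\overline{\mathcal M}_g$ is irreducible, so it lies in some $\Delta_i$, and it is dense in $\Delta_i$ because an \'etale map preserves dimension. It contains $[C]$, which has no separating node, so $i=0$. Since $\{K_{h,1}\neq0\}$ is closed, it contains all of $\Delta_0$. For every $e'$ with $e_2'\neq0$ and distinct roots, Proposition~\ref{prop:section} gives a binary curve in $\Delta_0$ with the Betti numbers of $X_{e'}(h,h)$, so $K_{h,1}(X_{e'}(h,h))\neq0$. These $e'$ are dense in $\mathbb C\times\mathbb C^*$, and Lemma~\ref{lem:closed} gives $K_{h,1}(X_{(2,1)}(h,h))\ne0$. By Proposition~\ref{prop:carpet} and \eqref{eq:dual} this says $K_{h-1,2}(X(h,h))\neq0$, contradicting Theorem~\ref{thm:RS}.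

\emph{The family.} Choose an irreducible curve in $D'$ through $w_0$ and through a point outside $\Delta_W$, normalize it, and complete the local ring at a point over $w_0$. The pullback of the family over $W$ is a family over $R$ with special fiber $C$ whose generic fiber comes from the generic point of the curve; so it is smooth, geometrically connected, and has $K_{h,1}\neq0$. The algebraic closure $\overline L$ has characteristic $0$ and the cardinality of $\mathbb C$, so it is abstractly isomorphic to $\mathbb C$, and the statement of Theorem~\ref{thm:V} is invariant under isomorphisms of the ground field. Hence the generic fiber has a map to $\mathbb P^1$ of degree at most $h+1$ over $\overline L$. The map is defined over a finite extension of $L$, which is $\mathbb C((\epsilon^{1/m}))$ for some $m$. Base change to $\mathbb C[[\epsilon^{1/m}]]$ keeps the special fiber; rename $\epsilon^{1/m}$ as $\epsilon$.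
\end{proof}

\subsection{The limit of a pencil}
The map on the generic fiber need not extend to the family, and its naive limit may be constant on both components. We first adjust the target coordinate so that the limit is nonconstant on $C_1$, and then read off the degrees from the closure of the graph.

\begin{proposition}\label{prop:limit}
Let $\mathcal C\to\operatorname{Spec}R$ be flat and proper, with special fiber a binary curve $C=C_1\cup C_2$ of genus $2h+1$ and smooth, geometrically connected generic fiber $\mathcal C_L$. If $\mathcal C_L$ has a nonconstant morphism to $\mathbb P^1_L$ of degree $d\le h+1$, then $C$ has a pencil of total degree at most $d$.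
\end{proposition}

\begin{proof}
\emph{The total space is integral and normal.} By flatness $\epsilon$ is a nonzerodivisor on $\mathcal C$, and $\mathcal C_L$ is integral, so $\mathcal C$ is integral. For normality we use Serre's criterion. The generic fiber is regular. At the generic point $\eta_i$ of $C_i$ the local ring has dimension $1$ and maximal ideal $(\epsilon)$, since $C$ is reduced; so it is a discrete valuation ring with uniformizer $\epsilon$ and residue field $\mathbb C(C_i)$. At a closed point the depth is $2$, since the quotient by $\epsilon$ is reduced of dimension $1$.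

\emph{Normalizing the function.} Let $\varphi\notin L$ be the rational function on $\mathcal C$ given by the morphism, and let $\mathcal O=\mathcal O_{\mathcal C,\eta_1}\supset R$. Multiply $\varphi$ by a power of $\epsilon$ so that $\varphi\in\mathcal O$. If the residue of $\varphi$ in $\mathbb C(C_1)$ is a constant $\kappa_0$, replace $\varphi$ by $(\varphi-\kappa_0)/\epsilon\in\mathcal O$, and repeat. If this never stopped, the series $r=\sum\kappa_i\epsilon^i\in R$ would satisfy $\varphi-r\in\epsilon^m\mathcal O$ for all $m$, so $\varphi=r\in L$, which is false. So after an affine transformation over $L$, which preserves $d$, the function $\varphi$ restricts to a nonconstant function on $C_1$.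

\emph{The closure of the graph.} The rational map $\varphi\colon\mathcal C\dashrightarrow\mathbb P^1_R$ is defined on $\mathcal C_L$, and at $\eta_1,\eta_2$ by the valuative criterion. So it is defined on an open set $U$ whose complement is a finite set of closed points. Let $\varphi_i\colon C_i\to\mathbb P^1$ extend $\varphi|_{C_i\cap U}$, of degree $d_i\ge0$, and let $s$ be the number of unmatched nodes; we know $d_1\ge1$. Let $\Gamma\subset\mathcal C\times_R\mathbb P^1_R$ be the closure of the graph of $\varphi$ on $\mathcal C_L$. It is integral, proper over $R$, and flat over $R$ because it dominates $\operatorname{Spec}R$. Over $U$ it is the graph of $\varphi|_U$, isomorphic to $U$. The special fiber $\Gamma_0$ has pure dimension $1$. Its components that meet the part over $U$ are the graphs of $\varphi_1$ and $\varphi_2$, with multiplicity one, and any other component lies over a point $x\notin U$ and so equals $\{x\}\times\mathbb P^1$. As cycles,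
\[
[\Gamma_0]=[\operatorname{graph}\varphi_1]+[\operatorname{graph}\varphi_2]+\sum_xm_x\,[\{x\}\times\mathbb P^1],\qquad m_x\ge0 .
\]
The degree of a line bundle on the fibers of a flat proper family of curves is constant, and on a fiber it is the sum of the degrees on the components, counted with multiplicity. For the pullback of $\mathcal O_{\mathbb P^1}(1)$ this gives $d=d_1+d_2+\sum_xm_x$.

\emph{Unmatched nodes.} Let $x=(p,r)$ be a node with $\varphi_1(p)\neq\varphi_2(r)$. The map $\Gamma\to\mathcal C$ is proper and birational with normal target, so its fibers are connected by Zariski's main theorem. The fiber over $x$ is a connected closed subset of $\{x\}\times\mathbb P^1$ containing the two points $(x,\varphi_1(p))$ and $(x,\varphi_2(r))$, so it is all of $\{x\}\times\mathbb P^1$, and $m_x\ge1$. Hence $d_1+d_2+s\le d$.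

\emph{The map $\varphi_2$ is nonconstant.} Otherwise the matched nodes lie in one fiber of $\varphi_1$, so at most $d_1$ of the $2h+2$ nodes are matched, and $d\ge d_1+s\ge2h+2>h+1$.
\end{proof}

Propositions~\ref{prop:smooth} and~\ref{prop:limit} together give the analogue of Theorem~\ref{thm:V} that we need.

\begin{theorem}\label{thm:force}
Let $h\ge2$, and let $C$ be a complex binary curve of genus $2h+1$ satisfying \eqref{eq:tail}. If $K_{h,1}(C)\neq0$, then $C$ has a pencil of total degree at most $h+1$.
\end{theorem}

This already settles the case that the conjecture needs. If $a=b\ge2$ and $2k>a+1$, then $c=h=a$, the curve $C(\alpha,\beta)$ has genus $2h+1$ and satisfies \eqref{eq:tail} by Lemma~\ref{lem:tail}(a), and it has no pencil of total degree at most $a+1$ by Lemma~\ref{lem:balanced}. So $K_{a,1}(X_e(a,a))=0$.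

\section{Extra nodes and a dimension count}\label{sec:count}

Return to arbitrary $a,b$, with $c=\min(a,b,2k-2)$ and $h=a+b-c$. Theorem~\ref{thm:force} concerns $K_{h,1}$ in genus $2h+1$, while $C(\alpha,\beta)$ has genus $a+b+1$. The difference is $n=a+b-2c\ge0$, and
\begin{equation}\label{eq:num}
a+b+n=2h,\qquad h-n=c,\qquad h\ge\max(a,b).
\end{equation}
We raise the genus by gluing $n$ further pairs of points. This can only enlarge $K_{h,1}$.

\begin{lemma}\label{lem:project}
Let $C$ and $C'$ be binary curves of genus at least $2$ such that $C'$ is obtained from $C$ by gluing further pairs of points. Then $K_{i,1}(C)$ injects into $K_{i,1}(C')$ for every $i\ge1$.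
\end{lemma}

\begin{proof}
By the description of the dualizing sheaf in Section~\ref{sec:section}, $V=H^0(\omega_C)$ is the subspace of $V'=H^0(\omega_{C'})$ of differentials on $C_1\sqcup C_2$ without poles at the new points. Let $Q$ be the space of meromorphic quadratic differentials on $C_1\sqcup C_2$. Both $H^0(\omega_C^2)$ and $H^0(\omega_{C'}^2)$ inject into $Q$, compatibly with products, so
\[
K_{i,1}(C)=\ker(\wedge^iV\otimes V\to\wedge^{i-1}V\otimes Q)/\wedge^{i+1}V,
\]
and the same formula holds for $C'$ with $V'$. The inclusion $V\subset V'$ thus induces a map $K_{i,1}(C)\to K_{i,1}(C')$. Suppose $\xi\in\wedge^iV\otimes V$ is the image of $\eta\in\wedge^{i+1}V'$. Choose a linear retraction $\rho\colon V'\to V$. The map $\wedge^{i+1}V'\to\wedge^iV'\otimes V'$ is natural in $V'$, so $\xi=(\wedge^i\rho\otimes\rho)(\xi)$ is the image of $\wedge^{i+1}\rho(\eta)\in\wedge^{i+1}V$, and $\xi$ is zero in $K_{i,1}(C)$.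
\end{proof}

Let $\Pi\subset(\mathbb C^*)^{a+b+2n}$ be the open set of points $(\alpha_i,\beta_l,\gamma_m,\gamma'_m)$, $1\le m\le n$, for which all $\alpha_i,\beta_l,\gamma_m$ are distinct and all $\alpha_i,\beta_l/q,\gamma_m'$ are distinct. It is irreducible of dimension $2h+n$. To a point of $\Pi$ attach the binary curve $C'$ of genus $2h+1$ with the $2h+2$ nodes
\[
(0,0),\qquad(\infty,\infty),\qquad(\alpha_i,\alpha_i),\qquad(\beta_l,\beta_l/q),\qquad(\gamma_m,\gamma_m').
\]
For general $\gamma,\gamma'$ the three visible pencils are unmatched at all new nodes, so their least total degree on $C'$ is $c+2+n=h+2$. The next proposition says that a general $C'$ has nothing smaller. The argument of Lemma~\ref{lem:balanced} no longer applies, since $a+2$ or $b+2$ nodes may be too few to force two maps to coincide, and the statement must exclude special positions of the new nodes; so we count dimensions.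

\begin{proposition}\label{prop:count}
For a general point of $\Pi$ the curve $C'$ has no pencil of total degree at most $h+1$.
\end{proposition}

\begin{proof}
Maps $\mathbb P^1\to\mathbb P^1$ of degree $d$ form a variety $\operatorname{Map}_d$ of dimension $2d+1$, the open subset of $\mathbb P^{2d+1}$ of pairs $(P:Q)$ of binary forms of degree $d$ without common zero. Fix $d_1,d_2\ge1$ and a set of node labels, called \emph{required}, such that the number $s$ of the other labels satisfies $d_1+d_2+s\le h+1$. Write $s=s_0+s_\alpha+s_\beta+s_\gamma$, counting the labels that are not required among $\{0,\infty\}$ and among the nodes of types $\alpha,\beta,\gamma$. Let $T\subset\operatorname{Map}_{d_1}\times\operatorname{Map}_{d_2}\times\Pi$ be the closed set of triples in which $(\varphi_1,\varphi_2)$ matches at all required nodes. A point of $\Pi$ whose curve has a pencil of total degree at most $h+1$ lies in the image of one of these finitely many sets $T$: require exactly the nodes at which the pencil matches. So it suffices to show that no $T$ dominates $\Pi$.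

The group $PGL_2$ acts on $T$ by post-composition. The action is free, since $\varphi_1$ is surjective, and it preserves the fibers of $T\to\Pi$. So nonempty fibers have dimension at least $3$, and if $T$ dominated $\Pi$ we would have $\dim T\ge2h+n+3$. We show $\dim T\le2h+n+2$ by covering $T$ with four locally closed sets, according to which of the identities
\[
\text{(A)}\quad\varphi_1(z)\equiv\varphi_2(z),\qquad\qquad\text{(B)}\quad\varphi_1(z)\equiv\varphi_2(z/q)
\]
hold. In each case we bound the dimension of the set of pairs $(\varphi_1,\varphi_2)$ and add a bound for the fiber over a fixed pair. In that fiber the conditions on the different nodes are independent of each other. A required $\alpha_i$ has finitely many values unless (A) holds, and a required $\beta_l$ has finitely many values unless (B) holds. A required pair $(\gamma_m,\gamma'_m)$ lies on the curve $\varphi_1(\gamma)=\varphi_2(\gamma')$, so the new nodes contribute at most $(n-s_\gamma)+2s_\gamma=n+s_\gamma$.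

\emph{Neither (A) nor (B).} Fix $\varphi_1$ and write $\varphi_2=(P:Q)$. Matching at $0$ is one nonzero linear condition on the constant coefficients of $P,Q$, and matching at $\infty$ is one on the leading coefficients. These are different coefficients because $d_2\ge1$, so the conditions are independent, and the pairs form a set of dimension at most $2d_1+2d_2+2-(2-s_0)$. Hence
\[
\dim\le2(d_1+d_2)+s_0+s_\alpha+s_\beta+n+s_\gamma\le2(h+1-s)+s+n\le2h+n+2 .
\]

\emph{(A) but not (B).} Here $d_1=d_2=\delta$ with $2\delta\le h+1-s$, and the pair is determined by $\varphi_1$. So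
\[
\dim\le(2\delta+1)+a+s_\beta+n+s_\gamma\le h+2+a+n\le2h+n+2,
\]
using $s_\beta+s_\gamma\le s$ and $a\le h$.

\emph{(B) but not (A).} Again $d_1=d_2=\delta$ and the pair is determined by $\varphi_1$. Now the $\beta_l$ are free and the required $\alpha_i$ are not, so
\[
\dim\le(2\delta+1)+s_\alpha+b+n+s_\gamma\le h+2+b+n\le2h+n+2,
\]
using $b\le h$.

\emph{Both (A) and (B).} By Lemma~\ref{lem:elem}(b), $k<\infty$ and $\varphi_1=\varphi_2=\theta(z^k)$ with $\deg\theta=m\ge1$ and $d_1=d_2=km$. Then $s_\gamma\le s\le h+1-2km$, and \eqref{eq:num} gives
\[
\dim\le(2m+1)+a+b+n+s_\gamma\le2m+1+2h+(h+1-2km)=(2h+n+2)+\big(c-2m(k-1)\big).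
\]
The last term is at most $0$ because $c\le2k-2\le2m(k-1)$.
\end{proof}

The three terms in the minimum defining $c$ enter one at a time: $a\le h$ is $c\le b$, $b\le h$ is $c\le a$, and the last case uses $c\le2k-2$. These cases contain the pencils $(z,z)$, $(z,qz)$ and $(z^k,z^k)$, respectively.

\begin{proof}[Proof of (V) for $q\ne1$]
If $a=b=1$, then $c=h=1$ and $K_{1,1}=I_2=0$, because $I$ is generated by a quartic. Otherwise $h\ge\max(a,b)\ge2$. The curves $C'$ form a flat family of stable curves over $\Pi$, obtained by Knudsen's clutching construction from two copies of $\Pi\times\mathbb P^1$ glued along disjoint sections. At a point of $\Pi$ with $\gamma'_m=\gamma_m$ for all $m$, the new nodes have the same form as the nodes $(\alpha_i,\alpha_i)$, so $C'$ is a curve of Proposition~\ref{prop:section} on $X_e(a+n,b)$, and $(a+n)+b=2h$. By Lemma~\ref{lem:tail}, condition \eqref{eq:tail} holds there, hence on a nonempty open subset of $\Pi$. Since $\Pi$ is irreducible, there is a point at which \eqref{eq:tail} and the conclusion of Proposition~\ref{prop:count} both hold, and Theorem~\ref{thm:force} gives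 $K_{h,1}(C')=0$. The curve $C'$ is obtained from $C(\alpha,\beta)$ by gluing the pairs $(\gamma_m,\gamma'_m)$. Proposition~\ref{prop:section} and Lemma~\ref{lem:project} give
\[
K_{h,1}(X_e(a,b))\cong K_{h,1}(C(\alpha,\beta))\hookrightarrow K_{h,1}(C')=0.\qedhere
\]
\end{proof}

With (NV) from Section~\ref{sec:NV} and the case $q=1$ from Section~\ref{sec:carpet}, this completes the proof of Theorem~\ref{thm:B}, and hence of Theorem~\ref{thm:A}. Characteristic $0$ is used in (V) only, through Theorems~\ref{thm:RS} and~\ref{thm:V} and the passage to $\mathbb C$.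

\section{Large characteristic}\label{sec:p}

\begin{proof}[Proof of Corollary~\ref{cor:p}]
For $a=1$ every $X_e(1,1)$ is a hypersurface and there is no exceptional $k$, so $M_1=1$ works. Let $a\ge2$. The idea is to describe both sides of the equivalence by closed subsets of $\operatorname{Spec}\Lambda$, $\Lambda=\mathbb Z[e_1,e_2,e_2^{-1}]$, which agree in characteristic $0$.

For $m\ge2$ let $\Psi_m=\prod_\zeta(t_1-\zeta t_2)$, the product over the primitive complex $m$-th roots of unity. This is the homogenized $m$-th cyclotomic polynomial, so it has integer coefficients. It is symmetric in $t_1,t_2$ because the cyclotomic polynomial is palindromic for $m\ge2$. Hence $\Psi_m\in\mathbb Z[e_1,e_2]$. Over a field whose characteristic does not divide $m$, the roots of the $m$-th cyclotomic polynomial are the elements of exact order $m$, so $\Psi_m(e)=0$ if and only if $q$ has exact order $m$. Put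
\[
Y_1=\{K_{a,1}(X_e(a,a))\neq0\},\qquad Y_2=\Big\{\prod_{2\le m\le(a+1)/2}\Psi_m=0\Big\}.
\]
Both are closed in $\operatorname{Spec}\Lambda$, the first by Lemma~\ref{lem:closed}. By Theorem~\ref{thm:A} and Lemma~\ref{lem:pure}, applied over the residue fields, $Y_1$ and $Y_2$ have the same points of characteristic $0$. So the images of $Y_1\setminus Y_2$ and $Y_2\setminus Y_1$ in $\operatorname{Spec}\mathbb Z$ miss the generic point. They are constructible by Chevalley's theorem, hence finite sets of primes. Let $M_a$ be the product of these primes and of all primes up to $a$.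

Let $\operatorname{char}\mathbb F=p\nmid M_a$. A pair $e\in\mathbb F^2$ with $e_2\neq0$ defines a point of $\operatorname{Spec}\Lambda$ over $p$, which lies in $Y_1$ if and only if it lies in $Y_2$. By Lemma~\ref{lem:pure}, which holds over every field, it lies in $Y_1$ if and only if the resolution is not pure. Since $p>a\ge m$ for $2\le m\le\frac{a+1}2$, it lies in $Y_2$ if and only if $q$ has exact order $k$ with $2\le k\le\frac{a+1}2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ES}
David Eisenbud and Frank-Olaf Schreyer,
\emph{Equations and Syzygies of K3 Carpets and Unions of Scrolls},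
arXiv:1804.08011 (2018).

\bibitem{HR}
A. Hirschowitz and S. Ramanan,
\emph{New evidence for Green's conjecture on syzygies of canonical curves},
Ann. Sci. ENS 31 (1998).

\bibitem{RS}
C. Raicu and S. Sam,
\emph{Bi-graded Koszul modules, K3 carpets, and Green's conjecture},
Compositio Math. 158 (2022).

\bibitem{Vo}
C. Voisin,
\emph{Green's canonical syzygy conjecture for generic curves of odd genus},
Compositio Math. 141 (2005).

\end{thebibliography}
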